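# Closed range of $\overline\partial$ outside the Hartogs triangle

## 1. Does the corner make the $L^2$ cohomology non-Hausdorff?

Let
$$T=\mathbf T=\{(z,w)\in\mathbf C^2:\ |z|<|w|<1\}$$
be the Hartogs triangle. In the quadrant with coordinates $(|z|,|w|)$ it is the triangle with vertices $(0,0)$, $(0,1)$, $(1,1)$. Its closure is $\overline T=\{|z|\le|w|\le1\}$, and $\partial T$ has measure zero. Let $\Omega\subset\mathbf C^2$ be a bounded pseudoconvex domain with $\overline T\subset\Omega$, and let $\Omega^+=\Omega\setminus\overline T$ be the annulus between them. Is the $L^2$ Dolbeault cohomology of $\Omega^+$ in degree $(0,1)$ Hausdorff?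

**Definition (the $L^2$ operator).** For an open set $U$, let $\overline\partial_U$ be the weak (maximal) operator on functions: $u\in L^2(U)$ is in $\mathrm{Dom}(\overline\partial_U)$ if the distributions $\partial_{\bar z}u,\partial_{\bar w}u$ are in $L^2(U)$. A $(0,1)$-form $v=v_1d\bar z+v_2d\bar w$ has $\overline\partial v=(\partial_{\bar z}v_2-\partial_{\bar w}v_1)\,d\bar z\wedge d\bar w$, again in the sense of distributions. We put
$$H^{0,1}_{L^2}(\Omega^+)=\frac{\ker\big(\overline\partial:L^2_{(0,1)}(\Omega^+)\to L^2_{(0,2)}(\Omega^+)\big)}{\mathrm{Range}\big(\overline\partial:L^2(\Omega^+)\to L^2_{(0,1)}(\Omega^+)\big)}$$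
with the quotient topology.

No boundary condition is imposed. For example, near the origin $\Omega^+$ is the cone $|z|>|w|$. If $\tau$ is a smooth cutoff with support in a small ball about $0$, then $\tau/z\in\mathrm{Dom}(\overline\partial_{\Omega^+})$: the integral $\int_{|w|<|z|}\tau^2|z|^{-2}dV$ behaves like $\int_0 r^{-2}r^3dr$, and $\overline\partial(\tau/z)=z^{-1}\overline\partial\tau$ is bounded.

A quotient of a normed space by a subspace is Hausdorff exactly when the subspace is closed. So the question is whether $\overline\partial_{\Omega^+}$ has closed range. A quick example of failure: the map $(a_k)\mapsto(a_k/k)$ on $\ell^2$ has dense range that is not all of $\ell^2$, so the quotient contains nonzero points that cannot be separated from $0$. We recall the criterion: a closed, densely defined operator $S$ between Hilbert spaces has closed range if and only if there is $C$ with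
$$\mathrm{dist}(u,\ker S)\le C\|Su\|\qquad\text{for all }u\in\mathrm{Dom}(S).\tag{1}$$
For $S=\overline\partial_U$ the kernel is $A^2(U)=L^2(U)\cap\mathcal O(U)$.

**The first guess.** It is a known result that the classical Dolbeault group of $\Omega^+$ (closed smooth $(0,1)$-forms on $\Omega^+$ modulo $\overline\partial$ of smooth functions) is *not* Hausdorff. One would therefore guess that $H^{0,1}_{L^2}(\Omega^+)$ is not Hausdorff either, and look for the trouble at the corner $0$. The question is posed in Almut Burchard, Joshua Flynn, Guozhen Lu and Mei-Chi Shaw, "Extendability and the $\overline \partial$ Operator on the Hartogs Triangle", arXiv:2106.09867 (2021). If the guess is right, some closed form is an $L^2$ limit of exact forms without being exact. We test this on the simplest closed forms that see the corner.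

## 2. The forms $\overline\partial(\tau z^{-m})$

Write $x=(z,w)$. For vectors, $v\cdot\gamma=v_1\gamma_1+v_2\gamma_2$ (no conjugation), and $\overline\partial g$ is identified with $(\partial_{\bar1}g,\partial_{\bar2}g)$, where $\partial_{\bar1}=\partial_{\bar z}$, $\partial_{\bar2}=\partial_{\bar w}$. For a function $H$ put
$$\gamma_H=(\partial_{\bar w}H,\,-\partial_{\bar z}H),\qquad\text{so that}\quad \textstyle\sum_j\partial_{\bar j}(\gamma_H)_j=0 .$$

**Standing choices.** Let $D$ be the unit disc. For $R>1$ the sets $\{|w|\le R,\ |z|\le R|w|\}$ are compact and decrease to $\overline T\subset\Omega$ as $R\downarrow1$. Fix $R\in(1,2)$ such that this set lies in $\Omega$, and put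
$$E=\{0<|w|<R,\ |z|<R|w|\},\qquad \Delta=\{|a|<R\}\subset\mathbf C .$$
Then $\overline E\subset\Omega$, and on $E$ we have $|x|^2\le5|w|^2$, hence $|x|/3\le|w|\le|x|$. Let $\chi\in C_c^\infty(\Delta)$ with $\chi=1$ near $\overline D$, and let $r<R$ be such that $\chi$ is supported in $|a|\le r$. Let $\theta$ be smooth on $[0,\infty)$ with $0\le\theta\le1$, $\theta=0$ on $[0,1]$, $\theta=1$ on $[2,\infty)$, and
$$\theta_k(x)=\theta(2^k|x|),\qquad A_k=\{2^{-k}\le|x|\le2^{1-k}\},\qquad k\ge k_0\ge1,$$
with $k_0$ so large that $\{|x|\le 2^{1-k_0}\}\subset\Omega$. Then $\overline\partial\theta_k$ lives in $A_k$ and $|\overline\partial\theta_k|\le C2^k$.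

Choose $0<\delta\le\frac12$ with $\{|x|\le\delta\}\subset\Omega$ and a radial $\tau\in C_c^\infty(|x|<\delta)$ with $\tau=1$ for $|x|<\delta/2$. On $\Omega^+\cap\{|x|<\delta\}$ we have $|w|<1$, hence $|z|>|w|$. So for $m\ge1$
$$g_m=\tau z^{-m},\qquad f_m=\overline\partial g_m=z^{-m}\,\overline\partial\tau$$
make sense on $\Omega^+$. The form $f_m$ is closed and bounded, since on the support of $\overline\partial\tau$ we have $|z|\ge\delta/(2\sqrt2)$. Moreover $g_m\in L^2$ if and only if $\int_0r^{3-2m}dr<\infty$, that is, $m=1$. So $f_1$ is exact in $L^2$. For $m\ge2$ the obvious solution is not in $L^2$. Is $f_m$ perhaps a limit of exact forms?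

**A functional that kills the range.** For $m\ge2$ let
$$H_m(z,w)=\chi(z/w)\,\chi(w)\,(z/w)^{m-1}w^{m-2}\ \text{ on }E,\qquad H_m=0\text{ elsewhere.}$$
It vanishes off $S=\{|w|\le r,|z|\le r|w|\}$, and $S\setminus\{0\}\subset E$, so $H_m$ is smooth on $\mathbf C^2\setminus\{0\}$. Near $0$ we have $|\nabla H_m|\le C|w|^{m-3}\le C/|w|\le 3C/|x|$ on $S$. Hence $\gamma=\gamma_{H_m}\in L^2$ and $\|\gamma\|_{L^2(A_k)}\le C2^{-k}$. Since $\chi=1$ on a neighborhood of $\overline D$, $H_m$ is holomorphic on a neighborhood of $\overline T\setminus\{0\}$, and $\gamma=0$ there. So $\theta_k\gamma\in C_c^\infty(\Omega^+)^2$. For $u\in\mathrm{Dom}(\overline\partial_{\Omega^+})$ the definition of weak derivatives gives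
$$\int_{\Omega^+}\theta_k\,\overline\partial u\cdot\gamma=-\int_{\Omega^+}u\,\overline\partial\theta_k\cdot\gamma,\qquad\Big|\int u\,\overline\partial\theta_k\cdot\gamma\Big|\le C2^k\|u\|_{L^2(A_k\cap\Omega^+)}2^{-k}\to0 .$$
So the continuous functional $f\mapsto\int_{\Omega^+}f\cdot\gamma_{H_m}$ vanishes on the range of $\overline\partial_{\Omega^+}$, hence on its closure.

**Its value on $f_m$.** The same integration by parts with $g_m$ in place of $u$ (legitimate, as $g_m$ is smooth on the support of $\theta_k\gamma$) gives $\int f_m\cdot\gamma=\lim_k\big(-\int z^{-m}\,\overline\partial\theta_k\cdot\gamma\big)$, because $\tau=1$ on $A_k$ for large $k$. Put $\zeta=z/w$, $h(\zeta)=\chi(\zeta)\zeta^{m-1}$. Near $0$, $H_m=h(\zeta)w^{m-2}$, so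
$$\partial_{\bar z}H_m=h_{\bar\zeta}\,w^{m-2}\bar w^{-1},\qquad \partial_{\bar w}H_m=-h_{\bar\zeta}\,\bar z\,\bar w^{-2}w^{m-2}.$$
With $\overline\partial\theta_k=\frac{2^k\theta'(2^k|x|)}{2|x|}(z,w)$ we get
$$\overline\partial\theta_k\cdot\gamma=-\frac{2^k\theta'}{2|x|}h_{\bar\zeta}w^{m-2}\bar w^{-2}\big(|z|^2+|w|^2\big)=-\tfrac12 2^k\theta'(2^k|x|)\,|x|\,h_{\bar\zeta}\,w^{m-2}\bar w^{-2}.$$
Now $dV=|w|^2dA(\zeta)dA(w)$ and $|x|=|w|s$ with $s=\sqrt{1+|\zeta|^2}$. Hence
$$-\int z^{-m}\,\overline\partial\theta_k\cdot\gamma\,dV=\int\zeta^{-m}h_{\bar\zeta}(\zeta)\Big(\int\frac{2^ks\,\theta'(2^ks|w|)}{2|w|}dA(w)\Big)dA(\zeta)=\pi\int\zeta^{-1}\chi_{\bar\zeta}\,dA(\zeta)=-\pi^2 .\tag{2}$$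
The inner integral is $2\pi\cdot\frac12\int_0^\infty2^ks\,\theta'(2^ks\varrho)\,d\varrho=\pi$, and the last equality is the Cauchy–Pompeiu formula $\chi(0)=-\frac1\pi\int\chi_{\bar\zeta}\zeta^{-1}dA$.

So each $f_m$ with $m\ge2$ has positive distance from the range. The suspects at the corner are either exact ($m=1$) or are kept away from all exact forms by a continuous functional ($m\ge2$). The test speaks against the guess, and it suggests how to detect classes: by functions $H$ that are holomorphic on $T$ and have $\nabla H\in L^2$.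

One warning for later. For $m=1$ the same recipe gives $H_1=\chi(z/w)\chi(w)w^{-1}$, and (2) still yields $-\pi^2$ for every large $k$, although $g_1=\tau/z$ is in $L^2$. Here $|\gamma_{H_1}|$ is of size $|x|^{-2}$, which narrowly misses $L^2$. The term left by the cutoff at the corner is therefore not automatically harmless.

## 3. The theorems

$W^1$ is the $L^2$-Sobolev space of order one, and constants $C$ do not depend on the functions being estimated.

**Theorem 1.** If $\Omega$ is bounded pseudoconvex with $\overline T\subset\Omega$, then $\overline\partial:L^2(\Omega^+)\to L^2_{(0,1)}(\Omega^+)$ has closed range, i.e. $H^{0,1}_{L^2}(\Omega^+)$ is Hausdorff.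

**Theorem 2.** Let $\Omega\subset\mathbf C^2$ be any domain (no boundedness or pseudoconvexity assumed) with $\overline T\subset\Omega$. Then $\overline\partial:L^2\to L^2_{(0,1)}$ has closed range on $\Omega\setminus\overline T$ if and only if it has closed range on $\Omega$.

Theorem 1 follows from the "if" part of Theorem 2 and *Hörmander's theorem*: on a bounded pseudoconvex $\Omega$, every $\overline\partial$-closed $f\in L^2_{(0,q)}(\Omega)$, $q\ge1$, has a solution of $\overline\partial u=f$ with $\|u\|\le C_\Omega\|f\|$.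

**Theorem 3.** Let $\Omega$ be as in Theorem 1, $A:=W^1(T)\cap\mathcal O(T)$ with the $W^1(T)$ norm. For $\overline\partial$-closed $f=f_1d\bar z+f_2d\bar w\in L^2_{(0,1)}(\Omega^+)$ and $h\in A$ put
$$\ell_f(h)=\int_{\Omega^+}(f_1\partial_{\bar w}H-f_2\partial_{\bar z}H)\,dV=\int_{\Omega^+}f\cdot\gamma_H,$$
where $H\in W^1(\mathbf C^2)$ is any extension of $h$ with compact support in $\Omega$ (one exists, and the value does not depend on it). Then $[f]\mapsto\ell_f$ is a topological isomorphism $H^{0,1}_{L^2}(\Omega^+)\cong A'$. The monomials $e_{jk}=(z/w)^jw^k$, $j,k\ge0$, form an orthogonal basis of $A$; hence $H^{0,1}_{L^2}(\Omega^+)$ is infinite-dimensional, and $f$ is $\overline\partial$-exact in $L^2$ if and only if $\ell_f(e_{jk})=0$ for all $j,k\ge0$.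

So $H^{0,1}_{L^2}(\Omega^+)$ is an infinite-dimensional separable Hilbert space, canonically the dual of $W^1(T)\cap\mathcal O(T)$. The computation of Section 2 says $\ell_{f_m}(e_{m-1,m-2})=-\pi^2$ for $m\ge2$.

**Corollary 4.** (a) Every $\overline\partial$-closed $f\in W^1_{(0,1)}(T)$ equals $\overline\partial u$ with $u\in W^1(T)$, $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$. (b) In the setting of Theorem 1 the $\overline\partial$-Laplacian on $L^2_{(0,1)}(\Omega^+)$ has closed range, so the $\overline\partial$-Neumann operator exists there as a bounded operator.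

Until Section 10, $\Omega$ is an arbitrary domain containing $\overline T$. The choices of Section 2 ($R,E,\chi,\theta_k,k_0$) use only $\overline T\subset\Omega$. We also fix $\kappa\in C_c^\infty(\Omega)$ with $\kappa=1$ near $\overline T$.

## 4. Closed range through vector fields that vanish on the hole

This section dualizes the problem. It works for any hole: let $P$ be a bounded open set with $\overline P\subset\Omega$ and $\partial P$ of measure zero, and in this section and the next let $\Omega^+=\Omega\setminus\overline P$.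

**Lemma 5.** Suppose there is $C$ such that for each $\varphi\in L^2(\Omega^+)$ with $\int_{\Omega^+}\varphi h=0$ for all $h\in A^2(\Omega)$ there is $\gamma\in L^2(\Omega^+)^2$ with $\|\gamma\|\le C\|\varphi\|$ and
$$\int_{\Omega^+}\overline\partial g\cdot\gamma=\int_{\Omega^+}g\,\varphi\qquad\text{for all }g\in\mathrm{Dom}(\overline\partial_{\Omega^+}).\tag{3}$$
Then $\overline\partial_{\Omega^+}$ has closed range.

*Proof.* Let $g\in\mathrm{Dom}(\overline\partial_{\Omega^+})$ be orthogonal to $A^2(\Omega)|_{\Omega^+}$. Then $\varphi=\bar g$ is admissible, and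
$$\|g\|^2=\int g\varphi=\int\overline\partial g\cdot\gamma\le C\|\overline\partial g\|\,\|g\|,$$
so $\|g\|\le C\|\overline\partial g\|$. For general $g$, subtract its orthogonal projection onto the closure of $A^2(\Omega)|_{\Omega^+}$. This closure lies in the closed space $\ker\overline\partial_{\Omega^+}$, so the difference has the same $\overline\partial$ and is orthogonal to $A^2(\Omega)|_{\Omega^+}$. Hence $\mathrm{dist}(g,\ker\overline\partial_{\Omega^+})\le C\|\overline\partial g\|$, which is (1). $\square$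

The next lemma gives a first candidate for $\gamma$, by solving the dual problem on all of $\Omega$.

**Lemma 6.** Suppose $\overline\partial_\Omega$ has closed range. Let $\varphi$ be as in Lemma 5, extended by $0$ to $\Omega$. There is $\beta\in L^2(\Omega)^2$ with $\|\beta\|\le C\|\varphi\|$,
$$\int_\Omega\overline\partial u\cdot\beta=\int_\Omega u\varphi\quad\text{for all }u\in\mathrm{Dom}(\overline\partial_\Omega),\tag{4}$$
$\sum_j\partial_{\bar j}\beta_j=-\varphi$ in $\mathcal D'(\Omega)$, and $\|\beta\|_{W^1(U)}\le C_U\|\varphi\|$ for each $U\Subset\Omega$.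

*Proof.* By (1), $\|u\|\le C\|\overline\partial u\|$ on $\mathcal H=\mathrm{Dom}(\overline\partial_\Omega)\cap A^2(\Omega)^\perp$. Since $\overline\partial_\Omega$ is closed, $\mathcal H$ with the inner product $(\overline\partial u,\overline\partial s)$ is a Hilbert space, and $u\mapsto\int u\varphi$ is bounded on it with norm at most $C\|\varphi\|$. By Riesz there is $s\in\mathcal H$ with $(\overline\partial u,\overline\partial s)=\int u\varphi$ for $u\in\mathcal H$, and $\|\overline\partial s\|+\|s\|\le C\|\varphi\|$. The identity extends to all $u\in\mathrm{Dom}(\overline\partial_\Omega)$: both sides vanish for $u\in A^2(\Omega)$, the right one by the hypothesis on $\varphi$. Put $\beta_j=\overline{\partial_{\bar j}s}=\partial_j\bar s$. This is (4).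

Testing (4) with $u\in C_c^\infty(\Omega)$ gives $\sum\partial_{\bar j}\beta_j=-\varphi$. Thus $4\sum_j\partial_{\bar j}\partial_j\bar s=-4\varphi$, which says that the real Laplacian of $\bar s$ is $-4\varphi$. The interior elliptic estimate bounds $\|s\|_{W^2(U)}$ by $C_U(\|\varphi\|+\|s\|)\le C_U\|\varphi\|$, hence the bound for $\beta$. $\square$

Why is $\beta$ itself not the $\gamma$ of Lemma 5? Equation (4) tests only functions $u$ living on all of $\Omega$, while $g\in\mathrm{Dom}(\overline\partial_{\Omega^+})$ stops at the hole without any control at its boundary. If $\beta$ vanished on $P$, there would be hope. So we correct it: we look for a function $\tilde v$ with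
$$\partial_{\bar z}\tilde v=\beta_2,\qquad\partial_{\bar w}\tilde v=-\beta_1\qquad\text{on }P .$$
Then $\gamma=\beta+\gamma_{\tilde v}$ vanishes on $P$ and still has divergence $-\varphi$. The system is compatible: $\partial_{\bar z}(-\beta_1)-\partial_{\bar w}\beta_2=\varphi=0$ on $P$. Away from the hole the correction is invisible, as the next lemma says.

**Lemma 7.** Let $\tilde v\in W^1(\mathbf C^2)$ have compact support in $\Omega$, and let $G_1\in L^2(\Omega)$, $\overline\partial G_1\in L^2(\Omega)$. Then $\int_\Omega\overline\partial G_1\cdot\gamma_{\tilde v}=0$.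

*Proof.* The integral is $\int\partial_{\bar z}G_1\,\partial_{\bar w}\tilde v-\int\partial_{\bar w}G_1\,\partial_{\bar z}\tilde v$. For $\tilde v\in C_c^\infty(\Omega)$ both terms equal $-\int G_1\partial_{\bar z}\partial_{\bar w}\tilde v$. In general, mollifications of $\tilde v$ lie in $C_c^\infty(\Omega)$ and converge to $\tilde v$ in $W^1$, and both integrals are continuous in $\nabla\tilde v\in L^2$. $\square$

## 5. A bidisc as hole, and what changes for the triangle

**One-variable solution operators.** For $q\in L^2(D)$ let $\mathcal Tq(a)=\frac1\pi\int_D\frac{q(b)}{a-b}dA(b)$. Classically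
$$\|\mathcal Tq\|_{L^2(\Delta)}\le C\|q\|,\qquad\partial_{\bar a}\mathcal Tq=1_Dq,\qquad\|\partial_a\mathcal Tq\|_{L^2(\mathbf C)}=\|q\|,\tag{5}$$
by Young's inequality (the kernel $1/|c|$ is integrable on $|c|<2R$), by the fundamental solution $1/(\pi a)$ of $\partial_{\bar a}$, and because the Beurling transform is an isometry. Let $U$ be $D$ or $\Delta$. Write $\mathcal T_\zeta,\mathcal T_w$ for $\mathcal T$ acting in one variable on functions on $U\times U$ (the integration is over $D$, the result is evaluated on $U$), and $D_\zeta,D_w$ for the full real first derivatives in one complex variable. By Fubini, (5) holds slicewise: $\mathcal T_\zeta,\ D_\zeta\mathcal T_\zeta,\ \mathcal T_w,\ D_w\mathcal T_w$ are bounded on $L^2(U\times U)$. Also by Fubini $\mathcal T_\zeta\mathcal T_w=\mathcal T_w\mathcal T_\zeta$.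

They commute with derivatives in the other variable. Let $F,D_\zeta F\in L^2(U\times U)$. For a.e. $b$, $F(\cdot,b)\in W^1(U)$ with weak gradient $D_\zeta F(\cdot,b)$. So for $\phi\in C_c^\infty(U\times U)$ and every $w$,
$$\int F(\zeta,b)\,D_\zeta\phi(\zeta,w)\,dA(\zeta)=-\int D_\zeta F(\zeta,b)\,\phi(\zeta,w)\,dA(\zeta).$$
Multiply by $\frac1{\pi(w-b)}$ and integrate over $b\in D$, $w\in U$ (absolutely convergent). The result is $D_\zeta\mathcal T_wF=\mathcal T_wD_\zeta F$. The same holds with the variables exchanged.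

**Lemma 8.** Let $F_1,\ D_wF_1,\ F_2,\ D_\zeta F_2\in L^2(U\times U)$, let $M$ be the sum of their norms, and suppose $\partial_{\bar\zeta}F_2=\partial_{\bar w}F_1$ a.e. on $D\times D$. Put
$$V=\mathcal T_wF_2+\mathcal T_\zeta F_1-\mathcal T_\zeta\mathcal T_w\,\partial_{\bar\zeta}F_2 .\tag{6}$$
Then $\partial_{\bar\zeta}V=F_1$ and $\partial_{\bar w}V=F_2$ on $D\times D$, and $V,\ D_\zeta V,\ D_wV,\ D_\zeta D_wV\in L^2(U\times U)$ with norms at most $CM$.

*Proof.* On $D\times D$,
$$\partial_{\bar\zeta}V=\mathcal T_w\partial_{\bar\zeta}F_2+F_1-\mathcal T_w\partial_{\bar\zeta}F_2=F_1,\qquad\partial_{\bar w}V=F_2+\mathcal T_\zeta(\partial_{\bar w}F_1-\partial_{\bar\zeta}F_2)=F_2 ;$$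
in the last step $\mathcal T_\zeta$ integrates over $\zeta\in D$ only, where for $w\in D$ the integrand vanishes.

For the bounds take the terms one by one. For $\mathcal T_wF_2$: $D_\zeta\mathcal T_wF_2=\mathcal T_wD_\zeta F_2$, $D_w\mathcal T_wF_2$ and $D_wD_\zeta\mathcal T_wF_2=D_w\mathcal T_w(D_\zeta F_2)$ are in $L^2$. For $\mathcal T_\zeta F_1$: $D_\zeta\mathcal T_\zeta F_1$, $D_w\mathcal T_\zeta F_1=\mathcal T_\zeta D_wF_1$ and $D_\zeta D_w\mathcal T_\zeta F_1=D_\zeta\mathcal T_\zeta(D_wF_1)$ are in $L^2$. For the third term with $q=\partial_{\bar\zeta}F_2\in L^2$: $D_w\mathcal T_\zeta\mathcal T_wq=\mathcal T_\zeta(D_w\mathcal T_wq)$, then $D_\zeta D_w\mathcal T_\zeta\mathcal T_wq=(D_\zeta\mathcal T_\zeta)(D_w\mathcal T_wq)\in L^2$, and $D_\zeta\mathcal T_\zeta(\mathcal T_wq)\in L^2$. $\square$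

Note that only one derivative of each $F_j$ is used, and that the mixed derivative $D_\zeta D_wV$ comes for free. For the bidisc we will not need it; for the triangle it is decisive.

**The hole $P=D\times D$.** Suppose $\overline P\subset\Omega$ and $\overline\partial_\Omega$ has closed range. For this example take $R\in(1,2)$ with $\overline{\Delta\times\Delta}\subset\Omega$ and $\kappa\in C_c^\infty(\Omega)$ with $\kappa=1$ near $\overline P$. Given $\varphi$, take $\beta$ from Lemma 6. Apply Lemma 8 with $U=\Delta$ in the variables $(z,w)$ to $F_1=\beta_2$, $F_2=-\beta_1$, and put $\tilde v=\chi(z)\chi(w)V\in W^1(\mathbf C^2)$. Then $\gamma=\beta+\gamma_{\tilde v}$ vanishes on $P$, $\|\gamma\|\le C\|\varphi\|$, and $\sum\partial_{\bar j}\gamma_j=-\varphi$.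

To check (3), write $g=(1-\kappa)g+\kappa g$. The first piece, extended by $0$, is in $\mathrm{Dom}(\overline\partial_\Omega)$, and (4) with Lemma 7 give the identity. For $G=\kappa g$, extended by $0$ to $X=\mathbf C^2\setminus\overline P$, use dilations. For $\lambda>1$ the function $G_\lambda(x)=G(\lambda x)$ is defined on $X_\lambda=\lambda^{-1}X$, which contains the *closed* set $\mathbf C^2\setminus P$. Take $\rho\in C^\infty$ with $\rho=1$ near $\mathbf C^2\setminus P$ and support in $X_\lambda$. For $\lambda$ near $1$, $Q=\rho G_\lambda$ has compact support in $\Omega$, and $Q,\overline\partial Q\in L^2(\mathbf C^2)$. Mollifying $Q$ and testing the divergence equation gives $\int\overline\partial Q\cdot\gamma=\int Q\varphi$. As $\gamma,\varphi$ vanish on $P$ and $\rho=1$ on $X$, this is $\int_X\overline\partial G_\lambda\cdot\gamma=\int_XG_\lambda\varphi$. Let $\lambda\to1$. So $\Omega\setminus\overline{D\times D}$ has closed range: a second case against the first guess.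

**Where this stops for $T$.** There are three exact points.

1. The map $x\mapsto\lambda x$ preserves the cone $|z|=|w|$. The boundary point $(a,a)$ with $0<|a|<1/\lambda$ is sent to $(\lambda a,\lambda a)\in\partial T$. So $\lambda^{-1}X$ does not contain $\mathbf C^2\setminus T$, and $\rho$ does not exist.
2. Any linear map fixes the origin, so at the corner we must cut off with $\theta_k$. This leaves a term of size $2^k\|G\|_{L^2(A_k)}\|\gamma\|_{L^2(A_k)}$, and $G,\gamma\in L^2$ alone do not make it small; compare the warning that closes Section 2. For $\gamma=\beta$ near $0$, Hardy's inequality gives $\sum4^k\|\beta\|^2_{L^2(A_k)}<\infty$, which is ample.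
3. For $\gamma_{\tilde v}$ such summability is false in general. Take $\tilde v=H_2$ from Section 2, which extends $z/w$: near $0$ its $\gamma$ is homogeneous of degree $-1$ and not identically zero, so $4^k\|\gamma_{\tilde v}\|^2_{L^2(A_k)}$ is a positive constant for large $k$ and the series diverges.

Point 1 is cured by a weighted dilation, $(z,w)\mapsto(\lambda^2z,\lambda w)$. For points 2 and 3 we ask for slightly less than summability, namely a logarithmic loss. The mixed derivative in Lemma 8 delivers exactly this through a logarithmic Hardy inequality, and a subsequence argument shows that it is enough.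

From here on $P=T$, and $R$, $\kappa$ are again as in Sections 2 and 3.

## 6. The triangle as a product, and transport to $\mathbf C^2$

Let $\Delta^*=\Delta\setminus\{0\}$, $D^*=D\setminus\{0\}$. The map $\Phi(\zeta,w)=(\zeta w,w)$ is a biholomorphism $\Delta\times\Delta^*\to E$ and $D\times D^*\to T$, with real Jacobian $|w|^2$. For $f$ on $E$ put $f^\sharp=f\circ\Phi$. Then
$$\partial_\zeta f^\sharp=w(\partial_zf)^\sharp,\quad\partial_wf^\sharp=(\partial_wf)^\sharp+\zeta(\partial_zf)^\sharp,\quad\partial_{\bar\zeta}f^\sharp=\bar w(\partial_{\bar z}f)^\sharp,\quad\partial_{\bar w}f^\sharp=(\partial_{\bar w}f)^\sharp+\bar\zeta(\partial_{\bar z}f)^\sharp .$$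
Changing variables gives
$$\int_{\Delta^2}|f^\sharp|^2=\int_E\frac{|f|^2}{|w|^2}dV,\quad\int_{\Delta^2}|D_\zeta f^\sharp|^2\le C\int_E|\nabla f|^2,\quad\int_{\Delta^2}|w|^2|D_wf^\sharp|^2\le C\int_E|\nabla f|^2 .\tag{7}$$

**Transport back.** Let $\tilde V\in W^1(\mathbf C^2_{\zeta,w})$ have support in $\{|\zeta|\le r,|w|\le r\}$ with $r<R$. Set $\tilde v(z,w)=\tilde V(z/w,w)$ on $E$ and $\tilde v=0$ elsewhere. Since $\partial_z\tilde v=w^{-1}\partial_\zeta\tilde V$ and $\partial_w\tilde v=\partial_w\tilde V-\zeta w^{-1}\partial_\zeta\tilde V$ (and similarly for the conjugate derivatives),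
$$|\nabla\tilde v|\le C\big(|w|^{-1}|D_\zeta\tilde V|+|D_w\tilde V|\big)\quad\text{on }E.\tag{8}$$
With $dV=|w|^2dA\,dA$ this gives $\int_E|\tilde v|^2+|\nabla\tilde v|^2\le C\|\tilde V\|^2_{W^1}$. The function $\tilde v$ vanishes off the compact set $S=\{|w|\le r,|z|\le r|w|\}$, and $S\setminus\{0\}\subset E$. The open sets $E$ and $\mathbf C^2\setminus S$ cover $\mathbf C^2\setminus\{0\}$, so $\tilde v\in W^1_{loc}(\mathbf C^2\setminus\{0\})$. The origin is removable: take cutoffs $\eta_\varepsilon=0$ for $|x|<\varepsilon$, $\eta_\varepsilon=1$ for $|x|>2\varepsilon$, $|\nabla\eta_\varepsilon|\le C/\varepsilon$. For $\phi\in C_c^\infty$ the error in the weak derivative is at most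
$$\Big|\int\tilde v\,\phi\,\nabla\eta_\varepsilon\Big|\le C\varepsilon^{-1}\varepsilon^2\|\tilde v\|\,\|\phi\|_\infty\to0 .$$
Hence $\tilde v\in W^1(\mathbf C^2)$, $\|\tilde v\|_{W^1}\le C\|\tilde V\|_{W^1}$, with support in $S\subset\overline E\subset\Omega$.

**Removability of $\{w=0\}$ in the product.** Let $U$ be $D$ or $\Delta$ and $F\in L^2(U\times U)$. If $D_\zeta F$ exists on $U\times(U\setminus\{0\})$ and is in $L^2$, it is the weak derivative on $U\times U$. The same is true for $D_wF$. To see this, let $\eta_\varepsilon(w)=0$ for $|w|\le\varepsilon^2$, $\eta_\varepsilon=1$ for $|w|\ge\varepsilon$, and $\eta_\varepsilon=\log(|w|/\varepsilon^2)/\log(1/\varepsilon)$ in between. This is Lipschitz with $\int|\nabla\eta_\varepsilon|^2=2\pi/\log(1/\varepsilon)\to0$. Test with $\eta_\varepsilon\phi$, $\phi\in C_c^\infty(U\times U)$. For $D_\zeta$ no derivative falls on $\eta_\varepsilon$. For $D_w$ the extra term is at most $C\|F\|\,\|\phi\|_\infty\|\nabla\eta_\varepsilon\|_{L^2}\to0$.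

**Two standard facts.**

(F1) If $Q\in L^2(\mathbf C^2)$ has compact support and $\overline\partial Q\in L^2$, then $Q\in W^1(\mathbf C^2)$ and $\|\partial Q\|=\|\overline\partial Q\|$. Indeed the Fourier symbols of $\partial_j$ and $\partial_{\bar j}$ have equal absolute value; use Plancherel.

(F2) Hardy's inequality in $\mathbf R^4$: $\int|f|^2/|x|^2\le\int|\nabla f|^2$ for $f\in W^1(\mathbf R^4)$.

**Definition (condition $(*)$).** A field $\gamma\in L^2(\Omega)^d$ satisfies $(*)$ if
$$\sum_{k\ge k_0}k^{-2}\,4^k\,\|\gamma\|^2_{L^2(A_k)}<\infty .\tag{9}$$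

By (F2), applied to $\gamma$ times a cutoff, functions that are $W^1$ near $0$ satisfy $(*)$ even without $k^{-2}$, since $4^k\le4/|x|^2$ on $A_k$. The field $\gamma_{H_2}$ of point 3 above satisfies $(*)$, but not without $k^{-2}$.

## 7. Integration by parts with nothing left at the corner

Put $X=\mathbf C^2\setminus\overline T$. Part (a) is for fields (Theorem 2), part (b) is its analogue one degree higher (Theorem 3).

**Lemma 9.** (a) Let $\gamma\in L^2(\Omega)^2$ and $\psi\in L^2(\Omega)$ vanish a.e. on $T$, with $\sum_j\partial_{\bar j}\gamma_j=-\psi$ in $\mathcal D'(\Omega)$ and $(*)$ for $\gamma$. Let $G\in L^2(\Omega^+)$, $\overline\partial G\in L^2(\Omega^+)$, with $G=0$ outside a compact set $K\subset\Omega$. Then $\int_{\Omega^+}\overline\partial G\cdot\gamma=\int_{\Omega^+}G\psi$.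

(b) Let $H\in W^1_{loc}(\Omega)$ with $H=0$ a.e. on $T$. Let $v\in L^2_{(0,1)}(\Omega^+)$, $\overline\partial v\in L^2$, $v=0$ outside a compact $K\subset\Omega$. Then $\int_{\Omega^+}(\partial_{\bar z}v_2-\partial_{\bar w}v_1)H=\int_{\Omega^+}v\cdot\gamma_H$.

*Proof of (a).*

**Step 1: push the singular boundary of $G$ into the hole.** Extend $G$ by $0$ to $X$; then $G,\overline\partial G\in L^2(X)$. For $\lambda>1$ let $m_\lambda(z,w)=(\lambda^2z,\lambda w)$, $X_\lambda=m_\lambda^{-1}(X)$, which is open, and $G_\lambda=G\circ m_\lambda$ on $X_\lambda$. We claim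
$$\mathbf C^2\setminus T\subset X_\lambda\cup\{0\}.$$
Let $x\notin T$, so $|w|\ge1$ or $|z|\ge|w|$. If $|w|\ge1$, then $|\lambda w|>1$ and $m_\lambda x\notin\overline T$. If $|z|\ge|w|$ and $x\ne0$, then $z\ne0$ and $\lambda^2|z|>\lambda|z|\ge\lambda|w|$, so again $m_\lambda x\notin\overline T$. In particular $X\subset X_\lambda$.

**Step 2: it suffices to treat $G_\lambda$.** We have $\partial_{\bar z}G_\lambda=\lambda^2(\partial_{\bar z}G)\circ m_\lambda$ and $\partial_{\bar w}G_\lambda=\lambda(\partial_{\bar w}G)\circ m_\lambda$ on $X_\lambda\supset X$. Continuity of dilations in $L^2(\mathbf C^2)$, applied to the zero extensions of $G$ and its derivatives, gives $G_\lambda\to G$ and $\overline\partial G_\lambda\to\overline\partial G$ in $L^2(X)$ as $\lambda\to1$. For $\lambda$ near $1$, $G_\lambda$ vanishes outside a fixed compact $K'\subset\Omega$. Since $\gamma,\psi\in L^2$, it suffices to prove the identity for $G_\lambda|_X$, with $\lambda>1$ fixed near $1$.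

**Step 3: test away from the corner.** The set $\{x\notin T:|x|\ge2^{-k}\}$ is closed and contained in $X_\lambda$. Choose $\rho\in C^\infty(\mathbf C^2)$, $0\le\rho\le1$, with $\rho=1$ in a neighborhood of it and $\operatorname{supp}\rho\subset X_\lambda$. Let $Q=\rho\,\theta_kG_\lambda$, extended by $0$ outside $X_\lambda$. It is in $L^2(\mathbf C^2)$ with compact support in $\Omega$, and $\overline\partial Q\in L^2$ since $\nabla(\rho\theta_k)$ is bounded on $K'$. On $X$ we have $\rho\theta_k=\theta_k$: where $|x|\ge2^{-k}$, $\rho=1$; where $|x|<2^{-k}$, $\theta_k=0$. So $Q=\theta_kG_\lambda$ and $\overline\partial Q=\overline\partial(\theta_kG_\lambda)$ on $X$.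

Let $Q_\varepsilon$ be mollifications of $Q$. For small $\varepsilon$ they are in $C_c^\infty(\Omega)$, and $Q_\varepsilon\to Q$, $\overline\partial Q_\varepsilon\to\overline\partial Q$ in $L^2$. The divergence equation tested on $Q_\varepsilon$ says $\int\overline\partial Q_\varepsilon\cdot\gamma=\int Q_\varepsilon\psi$, hence $\int\overline\partial Q\cdot\gamma=\int Q\psi$. Since $\gamma,\psi$ vanish a.e. on $T$ and $\partial T$ is null,
$$\int_X\theta_k\,\overline\partial G_\lambda\cdot\gamma+\int_XG_\lambda\,\overline\partial\theta_k\cdot\gamma=\int_X\theta_kG_\lambda\psi .\tag{10}$$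

**Step 4: the corner term dies along a subsequence.** The middle term of (10) is at most
$$C2^k\|G_\lambda\|_{L^2(A_k\cap X)}\|\gamma\|_{L^2(A_k)}=C\,k\,a_kb_k,\qquad a_k=\|G_\lambda\|_{L^2(A_k\cap X)},\quad b_k=k^{-1}2^k\|\gamma\|_{L^2(A_k)} .$$
Both sequences are in $\ell^2$ (for $b_k$ this is $(*)$), so $\sum a_kb_k<\infty$. Hence $\liminf ka_kb_k=0$; otherwise $a_kb_k\ge c/k$ for all large $k$ with some $c>0$, and the series would diverge. Let $k\to\infty$ in (10) along a subsequence with $ka_kb_k\to0$. The other two terms converge by dominated convergence. This proves (a).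

*Proof of (b).* The plan is the same, with $v_\lambda=m_\lambda^*v=(\lambda^2v_1\circ m_\lambda,\ \lambda v_2\circ m_\lambda)$ on $X_\lambda$, where $v$ is first extended by $0$ to $X$. Then $\partial_{\bar z}v_{\lambda,2}-\partial_{\bar w}v_{\lambda,1}=\lambda^3(\partial_{\bar z}v_2-\partial_{\bar w}v_1)\circ m_\lambda$. As in Step 2, $v_\lambda\to v$ and $\overline\partial v_\lambda\to\overline\partial v$ in $L^2(X)$ with supports in a fixed compact $K'\subset\Omega$, so it suffices to treat $v_\lambda|_X$.

With $\rho$ as in Step 3, the form $\rho\theta_kv_\lambda$, extended by $0$, has compact support in $\Omega$ and is in $L^2(\mathbf C^2)$ together with its $\overline\partial$. For its mollifications $Y\in C_c^\infty(\Omega)^2$ the definition of weak derivatives gives $\int(\partial_{\bar z}Y_2-\partial_{\bar w}Y_1)H=\int Y\cdot\gamma_H$, and in the limit the same holds for $\rho\theta_kv_\lambda$. Since $H$, and hence $\nabla H$, vanishes a.e. on $T$, it reads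
$$\int_X\theta_k(\partial_{\bar z}v_{\lambda,2}-\partial_{\bar w}v_{\lambda,1})H+\int_X(\partial_{\bar z}\theta_k\,v_{\lambda,2}-\partial_{\bar w}\theta_k\,v_{\lambda,1})H=\int_X\theta_kv_\lambda\cdot\gamma_H .$$
The second term is at most
$$C2^k\|v_\lambda\|_{L^2(A_k\cap X)}\|H\|_{L^2(A_k)}\le C\|v_\lambda\|_{L^2(A_k\cap X)}\big\||x|^{-1}H\big\|_{L^2(A_k)}\to0$$
by (F2) applied to a cutoff of $H$. Let $k\to\infty$. $\square$

## 8. Solving $\overline\partial$ on $T$ in $W^1$, with a logarithmic gain at the corner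

**Lemma 10.** Let $f_1,f_2\in W^1(E)$ with $f_j/|w|\in L^2(E)$ and $\partial_{\bar z}f_2=\partial_{\bar w}f_1$ on $T$. Then there is $\tilde v\in W^1(\mathbf C^2)$, supported in a fixed compact subset of $\Omega$, with $\partial_{\bar z}\tilde v=f_1$, $\partial_{\bar w}\tilde v=f_2$ on $T$, such that $\nabla\tilde v$ satisfies $(*)$, and
$$\|\tilde v\|_{W^1}\le CN,\qquad N:=\sum_j\big(\|f_j\|_{W^1(E)}+\|f_j/|w|\,\|_{L^2(E)}\big).$$

*Proof.*

**Step 1: pull back to the product.** Since $\Phi^*d\bar z=\bar w\,d\bar\zeta+\bar\zeta\,d\bar w$, we have $\Phi^*(f_1d\bar z+f_2d\bar w)=F_1d\bar\zeta+F_2d\bar w$ with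
$$F_1=\bar wf_1^\sharp,\qquad F_2=f_2^\sharp+\bar\zeta f_1^\sharp .$$
By (7) and the hypothesis on $f_j/|w|$, the functions $f_j^\sharp$, $D_\zeta f_j^\sharp$, $|w|D_wf_j^\sharp$ are in $L^2(\Delta^2)$. Now $D_wF_1$ involves only $f_1^\sharp$ and $\bar wD_wf_1^\sharp$, and $D_\zeta F_2$ only $D_\zeta f_2^\sharp$, $\bar\zeta D_\zeta f_1^\sharp$ and $f_1^\sharp$. So, first with derivatives on $\Delta\times\Delta^*$ and then, by removability, on $\Delta\times\Delta$,
$$F_1,\ D_wF_1,\ F_2,\ D_\zeta F_2\in L^2(\Delta\times\Delta),\qquad\text{norms}\le CN .$$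
The formulas of Section 6 give
$$\partial_{\bar\zeta}F_2-\partial_{\bar w}F_1=\bar w(\partial_{\bar z}f_2)^\sharp+f_1^\sharp+\bar\zeta\bar w(\partial_{\bar z}f_1)^\sharp-f_1^\sharp-\bar w(\partial_{\bar w}f_1)^\sharp-\bar w\bar\zeta(\partial_{\bar z}f_1)^\sharp=\bar w(\partial_{\bar z}f_2-\partial_{\bar w}f_1)^\sharp=0$$
a.e. on $D\times D$. The derivatives that are *not* under control, $D_\zeta F_1$ aside, are those of $F_2$ in $w$; formula (6) does not need them.

**Step 2: solve, cut off, transport.** Take $V$ from Lemma 8 with $U=\Delta$, and let $\tilde V=\chi(\zeta)\chi(w)V$. Then $\tilde V,D_\zeta\tilde V,D_w\tilde V,D_\zeta D_w\tilde V\in L^2$ with norms at most $CN$. Let $\tilde v(z,w)=\tilde V(z/w,w)$ on $E$ and $0$ elsewhere. By Section 6, $\tilde v\in W^1(\mathbf C^2)$ with the stated support and bound. On $T$ we have $\tilde v^\sharp=V$, so $\bar w(\partial_{\bar z}\tilde v)^\sharp=\partial_{\bar\zeta}V=\bar wf_1^\sharp$ and $(\partial_{\bar w}\tilde v)^\sharp+\bar\zeta(\partial_{\bar z}\tilde v)^\sharp=\partial_{\bar w}V=f_2^\sharp+\bar\zeta f_1^\sharp$.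 Hence $\partial_{\bar z}\tilde v=f_1$, $\partial_{\bar w}\tilde v=f_2$ on $T$.

**Step 3: a logarithmic Hardy inequality in the $w$-disc.** By (8) the dangerous part of $\nabla\tilde v$ is $|w|^{-1}D_\zeta\tilde V$, and we know that $D_\zeta\tilde V$ has a $w$-derivative in $L^2$. Let $L=\log(R/|w|)$. For $q\in C_c^\infty(\Delta)$ use polar coordinates with $t=\log(R/|w|)\in(0,\infty)$, so $dA=|w|^2dt\,d\theta$. As $q$ vanishes for $t$ near $0$, the one-dimensional Hardy inequality gives
$$\int_\Delta\frac{|q|^2}{|w|^2L^2}dA=\int_0^{2\pi}\!\!\int_0^\infty\frac{|q|^2}{t^2}dt\,d\theta\le4\int_0^{2\pi}\!\!\int_0^\infty|q_t|^2dt\,d\theta\le4\int_\Delta|\nabla q|^2dA ,$$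
because $|q_t|\le|w||\nabla q|$. If $q\in W^1(\Delta)$ has compact support in $\Delta$, mollify and use Fatou's lemma along an a.e. convergent subsequence. For a.e. $\zeta$ each component of $D_\zeta\tilde V(\zeta,\cdot)$ is such a function. Integrating in $\zeta$,
$$\int\frac{|D_\zeta\tilde V|^2}{|w|^2L^2}\,dA\,dA\le4\|D_wD_\zeta\tilde V\|^2<\infty .$$

**Step 4: condition $(*)$.** By (8), $dV=|w|^2dA\,dA$, and $L\ge\log2$ for $|w|<\frac12$,
$$\int_{|w|<1/2}\frac{|\nabla\tilde v|^2}{|w|^2L^2}dV\le C\int_{|w|<1/2}\Big(\frac{|D_\zeta\tilde V|^2}{|w|^2L^2}+\frac{|D_w\tilde V|^2}{L^2}\Big)dA\,dA<\infty .$$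
On $A_k\cap\operatorname{supp}\tilde v$ we have $|w|\le2^{1-k}$. The function $t\mapsto t\log(R/t)$ is increasing for $t<R/e$, so $|w|L\le Ck2^{-k}$ there for $k$ large. Thus
$$k^{-2}4^k\|\nabla\tilde v\|^2_{L^2(A_k)}\le C\int_{A_k}\frac{|\nabla\tilde v|^2}{|w|^2L^2}dV ,$$
and summing over large $k$ gives $(*)$; the finitely many other terms are finite. $\square$

## 9. Closed range passes from $\Omega$ to $\Omega^+$

Assume that $\overline\partial_\Omega$ has closed range. We verify the hypothesis of Lemma 5 for $P=T$. Let $\varphi\in L^2(\Omega^+)$ with $\int\varphi h=0$ for all $h\in A^2(\Omega)$, extended by $0$, and take $\beta$ from Lemma 6.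

**Step 1: $\beta$ meets the hypotheses of Lemma 10.** We have $\|\beta\|_{W^1(E)}\le C\|\varphi\|$. Applying (F2) to $\beta$ times a cutoff in $C_c^\infty(\Omega)$ equal to $1$ near $\overline E$, we get $\|\beta/|x|\,\|_{L^2(E)}\le C\|\varphi\|$. Since $|w|\ge|x|/3$ on $E$, also $\|\beta/|w|\,\|_{L^2(E)}\le C\|\varphi\|$. Moreover $\beta$ satisfies $(*)$. Let $f_1=\beta_2$, $f_2=-\beta_1$. On $T$, $\partial_{\bar w}f_1-\partial_{\bar z}f_2=\sum_j\partial_{\bar j}\beta_j=-\varphi=0$.

**Step 2: correct $\beta$ so that it vanishes on $T$.** Take $\tilde v$ from Lemma 10, with $N\le C\|\varphi\|$, and set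
$$\gamma=\beta+\gamma_{\tilde v}=(\beta_1+\partial_{\bar w}\tilde v,\ \beta_2-\partial_{\bar z}\tilde v).$$
Then $\|\gamma\|_{L^2(\Omega)}\le C\|\varphi\|$, $\gamma=0$ a.e. on $T$, $\sum\partial_{\bar j}\gamma_j=-\varphi$ in $\mathcal D'(\Omega)$, and $(*)$ holds for $\gamma$.

**Step 3: verify (3).** For $g\in\mathrm{Dom}(\overline\partial_{\Omega^+})$ write $g=(1-\kappa)g+\kappa g$. The function $G_1=(1-\kappa)g$ vanishes near $\overline T$. Extended by $0$ it is in $\mathrm{Dom}(\overline\partial_\Omega)$, with $\overline\partial G_1=(1-\kappa)\overline\partial g-g\,\overline\partial\kappa$. By (4) and Lemma 7, $\int_\Omega\overline\partial G_1\cdot\gamma=\int_\Omega G_1\varphi$. Lemma 9(a) with $G=\kappa g$, $K=\operatorname{supp}\kappa$, $\psi=\varphi$ gives the same identity for $\kappa g$. Adding the two yields (3).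

By Lemma 5, $\overline\partial_{\Omega^+}$ has closed range. This is the "if" part of Theorem 2. If $\Omega$ is bounded pseudoconvex, $\overline\partial_\Omega$ has closed range by Hörmander's theorem, and **Theorem 1 is proved**: the first guess is wrong.

## 10. Closed range passes from $\Omega^+$ to $\Omega$

**Step 1: $\Omega^+$ is connected, so that Hartogs' theorem applies.** The set $\overline T$ is star-shaped about $0$. So each $x\in X=\mathbf C^2\setminus\overline T$ can be moved to infinity inside $X$ by $x\mapsto tx$, $t\ge1$, and the complement of a large ball is connected. Thus $X$ is connected. Mayer–Vietoris for $\mathbf C^2=\Omega\cup X$, $\Omega\cap X=\Omega^+\neq\emptyset$, gives the exact sequence of reduced homology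
$$H_1(\mathbf C^2)=0\to\tilde H_0(\Omega^+)\to\tilde H_0(\Omega)\oplus\tilde H_0(X)=0,$$
so $\Omega^+$ is connected. By Hartogs' theorem every $h\in A^2(\Omega^+)$ extends to $\hat h\in\mathcal O(\Omega)$, and $\hat h\in A^2(\Omega)$ because $\overline T$ is compact in $\Omega$.

**Step 2: transfer the estimate.** Let $u\in\mathrm{Dom}(\overline\partial_\Omega)$. By (1) on $\Omega^+$ choose $h\in A^2(\Omega^+)$ with $\|u-h\|_{L^2(\Omega^+)}\le C\|\overline\partial u\|$ and put $q=u-\hat h$, so $\overline\partial q=\overline\partial u$. Since $\overline\partial\kappa$ is supported in $\Omega^+$,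
$$\|\overline\partial(\kappa q)\|\le C\big(\|\overline\partial u\|+\|q\|_{L^2(\Omega^+)}\big)\le C\|\overline\partial u\| .$$
As $\kappa q$ has support in a fixed compact set, (F1) and Poincaré's inequality give $\|\kappa q\|\le C\|\overline\partial u\|$. Since $1-\kappa$ vanishes near $\overline T$, $\|q\|_{L^2(\Omega)}\le\|\kappa q\|+C\|q\|_{L^2(\Omega^+)}\le C\|\overline\partial u\|$. So $\mathrm{dist}(u,A^2(\Omega))\le C\|\overline\partial u\|$, and the range on $\Omega$ is closed by (1). Theorem 2 is proved. $\blacksquare$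

## 11. The cohomology as the dual of $W^1(T)\cap\mathcal O(T)$

From now on $\Omega$ is bounded pseudoconvex. We prove Theorem 3. The space $A=W^1(T)\cap\mathcal O(T)$ is closed in $W^1(T)$, hence a Hilbert space. For example $z/w\in A$, while $1/w\in L^2(T)$ is not in $A$; both follow from Step 1.

**Step 1: the monomials $e_{jk}$, $j,k\ge0$, form an orthogonal basis of $A$.** Holomorphic functions on $T\cong D\times D^*$ are Laurent series $\sum a_{jk}e_{jk}$ in $e_{jk}=\zeta^jw^k$ with $\zeta=z/w$, $j\ge0$, $k\in\mathbf Z$. The rotations $(\sigma_{s,t}h)(z,w)=h(e^{is}z,e^{it}w)$ act on $A$ as a strongly continuous unitary group, and $\sigma_{s,t}e_{jk}=e^{i(js+(k-j)t)}e_{jk}$. The characters are distinct, so the monomials that lie in $A$ are orthogonal. For $h\in A$ the $A$-valued integral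
$$P_{jk}h=\frac1{(2\pi)^2}\int_0^{2\pi}\!\!\int_0^{2\pi}e^{-i(js+(k-j)t)}\sigma_{s,t}h\,ds\,dt$$
equals $a_{jk}e_{jk}$, as one sees by evaluating at points. So $e_{jk}\in A$ whenever $a_{jk}\ne0$. By unitarity $(P_{jk}h,e_{jk})_A=(h,e_{jk})_A$ for $e_{jk}\in A$. If $h$ is orthogonal to all monomials in $A$, then all $a_{jk}=0$ and $h=0$. So the monomials in $A$ form an orthogonal basis. Which ones are they? Since $\partial_ze_{jk}=j\zeta^{j-1}w^{k-1}$ and $\partial_we_{jk}=(k-j)\zeta^jw^{k-1}$,
$$\|e_{jk}\|^2_{L^2(T)}=\int_{D^2}|\zeta|^{2j}|w|^{2k+2},\quad\|\partial_ze_{jk}\|^2=j^2\!\int_{D^2}|\zeta|^{2j-2}|w|^{2k},\quad\|\partial_we_{jk}\|^2=(k-j)^2\!\int_{D^2}|\zeta|^{2j}|w|^{2k}.$$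
For $k\ge0$ all are finite. For $k\le-1$ the second diverges if $j\ge1$, and the third diverges if $j=0$. So exactly the $e_{jk}$ with $j,k\ge0$ lie in $A$, and $A$ is infinite-dimensional and separable.

**Step 2: a bounded extension operator $\mathcal E:A\to W^1(\mathbf C^2)$.** For a finite sum $h=\sum a_{jk}e_{jk}$ compare coefficients, using $\int_D|w|^{2k}dA=\pi/(k+1)$:

- $\|h^\sharp\|^2_{L^2(D^2)}\le2\int_{D^2}|w|^2|h^\sharp|^2=2\|h\|^2_{L^2(T)}$, since $\frac1{k+1}\le\frac2{k+2}$;
- $\|\partial_\zeta h^\sharp\|_{L^2(D^2)}=\|\partial_zh\|_{L^2(T)}$, since $\partial_\zeta h^\sharp=w(\partial_zh)^\sharp$;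
- $\|\partial_wh^\sharp\|^2_{L^2(D^2)}\le2\int_{D^2}|w|^2|\partial_wh^\sharp|^2=2\|\partial_wh+\frac zw\partial_zh\|^2_{L^2(T)}$, since $\partial_wh^\sharp$ has coefficients $ka_{jk}$ at $\zeta^jw^{k-1}$, $k\ge1$, and $\frac1k\le\frac2{k+1}$.

Hence $\|h^\sharp\|_{W^1(D^2)}\le C\|h\|_A$, and by density this holds for all $h\in A$. Extend $h^\sharp$ from the bounded convex, hence Lipschitz, domain $D\times D$ to $W^1(\mathbf C^2)$ by the Calderón–Stein operator, multiply by $\chi(\zeta)\chi(w)$, and transport as in Section 6. This is a bounded linear operator $\mathcal E$ with $\mathcal Eh=h$ on $T$ and supports in a fixed compact subset of $\Omega$.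

**Step 3: notation for annihilators.** Let
$$\Gamma=\Big\{\gamma\in L^2(\Omega^+)^2:\int_{\Omega^+}\overline\partial g\cdot\gamma=0\ \ \forall g\in\mathrm{Dom}(\overline\partial_{\Omega^+})\Big\}.$$
It is closed. By Theorem 1, $\mathrm{Range}(\overline\partial_{\Omega^+})=\Gamma^\perp$, where $\perp$ is the annihilator for the bilinear pairing $\int f\cdot\gamma$. Let $\mathcal M$ be the linear space of $H\in L^2(\Omega)$ whose zero extension is in $W^1(\mathbf C^2)$ and which satisfy
$$\int_\Omega(\partial_{\bar z}v_2-\partial_{\bar w}v_1)H=\int_\Omega v\cdot\gamma_H\quad\text{for all }v\in L^2_{(0,1)}(\Omega)\text{ with }\overline\partial v\in L^2(\Omega).\tag{11}$$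
Every $W^1$ function with compact support in $\Omega$ is in $\mathcal M$: for $H\in C_c^\infty(\Omega)$, (11) is the definition of weak derivatives, and in general mollify $H$.

**Step 4: each $\gamma\in\Gamma$, extended by $0$, equals $\gamma_H$ for a unique $H\in\mathcal M$, and $\|H\|_{W^1}\le C\|\gamma\|$.** For $u\in\mathrm{Dom}(\overline\partial_\Omega)$ we have $u|_{\Omega^+}\in\mathrm{Dom}(\overline\partial_{\Omega^+})$, so $\int_\Omega\overline\partial u\cdot\gamma=0$. Thus
$$\bar\gamma\perp\mathrm{Range}(\overline\partial_\Omega)=\ker\big(\overline\partial:L^2_{(0,1)}(\Omega)\to L^2_{(0,2)}(\Omega)\big)$$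
in the Hilbert space sense, by Hörmander's theorem for $q=1$. The latter operator is surjective (Hörmander, $q=2$), so its adjoint is injective with closed range equal to the orthogonal complement of that kernel. So $\bar\gamma=\overline\partial^*(\overline H\,d\bar z\wedge d\bar w)$ for some $H\in L^2(\Omega)$, $\|H\|\le C\|\gamma\|$. This means $\int_\Omega(\partial_{\bar z}v_2-\partial_{\bar w}v_1)H=\int_\Omega v\cdot\gamma$ for all $v$ admissible in (11). Restrictions to $\Omega$ of $v\in C_c^\infty(\mathbf C^2)^2$ are admissible. With $v=(v_1,0)$ and $v=(0,v_2)$ they show that the zero extension of $H$ satisfies $\partial_{\bar w}H=\gamma_1$, $\partial_{\bar z}H=-\gamma_2$ in $\mathcal D'(\mathbf C^2)$, i.e. $\gamma_H=\gamma$. As $H\in L^2$ has compact support ($\Omega$ is bounded) and $\overline\partial H\in L^2$, (F1) gives $H\in W^1(\mathbf C^2)$ with the bound. So $H\in\mathcal M$.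

Uniqueness: if $H,H'\in\mathcal M$ have $\gamma_H=\gamma_{H'}$ on $\Omega$, then the zero extension of $H-H'$ has $\overline\partial$ equal to $0$ a.e.; off $\Omega$ this is because the gradient of a $W^1$ function vanishes a.e. on its zero set. So it is entire with compact support, hence $0$.

Since $\gamma=0$ on $T$, $H$ is holomorphic on $T$. So $\mathcal R\gamma:=H|_T$ defines a bounded map $\mathcal R:\Gamma\to A$. Let $\Gamma_0=\ker\mathcal R$.

**Step 5: if $H\in\mathcal M$ and $H=0$ on $T$, then $\gamma_H\in\Gamma_0$; and $\Gamma_0^\perp=\ker\big(\overline\partial\text{ on }L^2_{(0,1)}(\Omega^+)\big)$.** Let $v\in L^2_{(0,1)}(\Omega^+)$ with $\overline\partial v\in L^2$. Use (11) for $(1-\kappa)v$, extended by $0$, and Lemma 9(b) for $\kappa v$. Adding,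
$$\int_{\Omega^+}(\partial_{\bar z}v_2-\partial_{\bar w}v_1)H=\int_{\Omega^+}v\cdot\gamma_H .\tag{12}$$
With $v=\overline\partial g$ the left side is $0$, so $\gamma_H\in\Gamma$. By the uniqueness in Step 4, $\mathcal R\gamma_H=H|_T=0$, so $\gamma_H\in\Gamma_0$. By Step 4 every element of $\Gamma_0$ is such a $\gamma_H$. So (12) with $\overline\partial v=0$ gives $\ker\overline\partial\subset\Gamma_0^\perp$. Conversely, let $f\in\Gamma_0^\perp$. For $H\in C_c^\infty(\Omega^+)$ we have $H\in\mathcal M$ and $H=0$ on $T$, so $\int f\cdot\gamma_H=0$. This says $\overline\partial f=0$ in $\mathcal D'(\Omega^+)$.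

**Step 6: $\gamma_{\mathcal Eh}\in\Gamma$ and $\mathcal R\gamma_{\mathcal Eh}=h$ for all $h\in A$; in particular $\mathcal R$ is onto.** Start with monomials and explicit extensions. Let $\tilde e_{jk}=\chi(\zeta)\chi(w)\zeta^jw^k$ on $E$ (with $\zeta=z/w$) and $0$ elsewhere; so $\tilde e_{m-1,m-2}$ is the $H_m$ of Section 2. By Section 6 it is in $W^1(\mathbf C^2)$ with compact support in $\Omega$. By (8), near $0$ we have $|\nabla\tilde e_{jk}|\le C/|w|\le3C/|x|$ on the support, so $4^k\|\nabla\tilde e_{ji}\|^2_{L^2(A_k)}\le C$ for all $j,i\ge0$, and $(*)$ holds. Moreover $\gamma_{\tilde e_{jk}}$ vanishes on $T$, where $\tilde e_{jk}=e_{jk}$ is holomorphic, and it has divergence $0$. For $g\in\mathrm{Dom}(\overline\partial_{\Omega^+})$, Lemma 7 for $(1-\kappa)g$ and Lemma 9(a) with $\psi=0$ for $\kappa g$ give $\int_{\Omega^+}\overline\partial g\cdot\gamma_{\tilde e_{jk}}=0$, i.e. $\gamma_{\tilde e_{jk}}\in\Gamma$.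

Since $\mathcal Ee_{jk}-\tilde e_{jk}\in\mathcal M$ vanishes on $T$, Step 5 gives $\gamma_{\mathcal Ee_{jk}}\in\Gamma$. By linearity, density of the span of the $e_{jk}$ in $A$, continuity of $h\mapsto\gamma_{\mathcal Eh}$ and closedness of $\Gamma$, we get $\gamma_{\mathcal Eh}\in\Gamma$ for all $h\in A$. As $\mathcal Eh\in\mathcal M$, uniqueness in Step 4 gives $\mathcal R\gamma_{\mathcal Eh}=\mathcal Eh|_T=h$.

**Step 7: the isomorphism.** Let $f\in L^2_{(0,1)}(\Omega^+)$ be closed. By Step 5, $f\in\Gamma_0^\perp$, so $\int f\cdot\gamma$ for $\gamma\in\Gamma$ depends only on $\mathcal R\gamma$. If $H\in W^1(\mathbf C^2)$ is any extension of $h\in A$ with compact support in $\Omega$, then $H-\mathcal Eh\in\mathcal M$ vanishes on $T$, so $\gamma_{H-\mathcal Eh}\in\Gamma_0$ and $\int f\cdot\gamma_H=\int f\cdot\gamma_{\mathcal Eh}$. Thus $\ell_f$ is well defined, $|\ell_f(h)|\le C\|f\|\,\|h\|_A$, and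
$$\ell_f(\mathcal R\gamma)=\int_{\Omega^+}f\cdot\gamma\qquad\text{for }\gamma\in\Gamma,$$
because $\gamma_{\mathcal E\mathcal R\gamma}$ and $\gamma$ have the same image under $\mathcal R$.

*Well defined on classes, and injective.* Since $\mathcal R$ is onto, $\ell_f=0$ if and only if $\int f\cdot\gamma=0$ for all $\gamma\in\Gamma$, i.e. $f\in\Gamma^\perp=\mathrm{Range}(\overline\partial_{\Omega^+})$.

*Surjective.* Given $\ell\in A'$, the functional $\ell\circ\mathcal R$ is bounded on the closed space $\Gamma$, so it is represented by some $f\in L^2(\Omega^+)^2$: $\int f\cdot\gamma=\ell(\mathcal R\gamma)$ for $\gamma\in\Gamma$. It vanishes on $\Gamma_0$, so $\overline\partial f=0$ by Step 5, and $\ell_f=\ell$.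

By Theorem 1, $H^{0,1}_{L^2}(\Omega^+)$ is a Banach space. The map $[f]\mapsto\ell_f$ is a continuous linear bijection of Banach spaces, hence a topological isomorphism. The moment criterion follows from density of the span of the $e_{jk}$ in $A$. Theorem 3 is proved. $\blacksquare$

## 12. $W^1$ solutions on $T$ and the $\overline\partial$-Neumann operator on $\Omega^+$

**Proof of Corollary 4(a).** Let $f\in W^1_{(0,1)}(T)$ be closed. Changing variables as for (7), now on $D^2$, gives $|w|f_j^\sharp,\ D_\zeta f_j^\sharp,\ |w|D_wf_j^\sharp\in L^2(D^2)$ with norms at most $C\|f\|_{W^1(T)}$. Unlike in Lemma 10, there is no hypothesis on $f_j/|w|$, so the first task is to show $f_j^\sharp\in L^2(D^2)$.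

*A one-dimensional inequality.* If $\psi$ is locally absolutely continuous on $(0,1]$ and vanishes near $t=1$, then for $\varepsilon>0$
$$\int_\varepsilon^1|\psi|^2t\,dt=-\tfrac{\varepsilon^2}2|\psi(\varepsilon)|^2-\mathrm{Re}\int_\varepsilon^1t^2\bar\psi\psi'\,dt\le\Big(\int_\varepsilon^1|\psi|^2t\,dt\Big)^{1/2}\Big(\int_\varepsilon^1|\psi'|^2t^3dt\Big)^{1/2}.$$
Dividing and letting $\varepsilon\to0$, $\int_0^1|\psi|^2t\,dt\le\int_0^1|\psi'|^2t^3dt$.

*Application.* Let $\chi_0$ be smooth, $\chi_0=1$ on $[0,\frac12]$, $\chi_0=0$ near $1$. For a.e. $(\zeta,\theta)$ apply the inequality to $\psi(t)=\chi_0(t)f_j^\sharp(\zeta,te^{i\theta})$ and integrate over $(\zeta,\theta)$. The main term on the right is controlled by $\||w|D_wf_j^\sharp\|^2$. The term with $\chi_0'$, and the part of $f_j^\sharp$ with $|w|\ge\frac12$, are controlled by $\||w|f_j^\sharp\|$. Hence $\|f_j^\sharp\|_{L^2(D^2)}\le C\|f\|_{W^1(T)}$.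

*Solution.* Put $F_1=\bar wf_1^\sharp$, $F_2=f_2^\sharp+\bar\zeta f_1^\sharp$ on $D\times D$. As in Step 1 of Lemma 10, with removability of $\{w=0\}$ for $U=D$, the functions $F_1,D_wF_1,F_2,D_\zeta F_2$ are in $L^2(D^2)$ with norms at most $C\|f\|_{W^1(T)}$, and $\partial_{\bar\zeta}F_2=\partial_{\bar w}F_1$. Lemma 8 with $U=D$ gives $V\in W^1(D^2)$ with $\overline\partial V=F_1d\bar\zeta+F_2d\bar w$. Then $u=V\circ\Phi^{-1}$ satisfies $\overline\partial u=f$ on $T$ (as in Step 2 of Lemma 10), and by the computation leading to (8)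
$$\int_T|u|^2+|\nabla u|^2\le C\int_{D^2}\big(|V|^2+|D_\zeta V|^2+|D_wV|^2\big)\le C\|f\|^2_{W^1(T)} .$$

**Proof of Corollary 4(b).** Let $S_0=\overline\partial:L^2(\Omega^+)\to L^2_{(0,1)}(\Omega^+)$ and $S_1=\overline\partial:L^2_{(0,1)}(\Omega^+)\to L^2_{(0,2)}(\Omega^+)$. The range of $S_0$ is closed by Theorem 1. The operator $S_1$ is onto: extend the datum by $0$ to $\Omega$, solve there by Hörmander's theorem with $q=2$, and restrict. So both ranges are closed, and then so are those of $S_0^*$ and $S_1^*$. Let $\Box=S_0S_0^*+S_1^*S_1$, a self-adjoint operator with kernel $\ker S_1\cap\ker S_0^*$. There is the orthogonal decomposition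
$$L^2_{(0,1)}(\Omega^+)=\mathrm{Range}\,S_0\oplus(\ker S_1\cap\ker S_0^*)\oplus\mathrm{Range}\,S_1^* .$$
Let $v\in\mathrm{Dom}(\Box)$ be orthogonal to $\ker\Box$, and write $v=v'+v''$ with $v'\in\mathrm{Range}\,S_0=(\ker S_0^*)^\perp$ and $v''\in\mathrm{Range}\,S_1^*=(\ker S_1)^\perp$. By (1) for $S_0^*$ and $S_1$, $\|v'\|\le C\|S_0^*v\|$ and $\|v''\|\le C\|S_1v\|$. Therefore
$$\|v\|^2\le C^2\big(\|S_0^*v\|^2+\|S_1v\|^2\big)=C^2(\Box v,v)\le C^2\|\Box v\|\,\|v\| .$$
So $\|v\|\le C^2\|\Box v\|$ on $(\ker\Box)^\perp$. Hence $\Box$ has closed range, and its inverse on the orthogonal complement of its kernel, the $\overline\partial$-Neumann operator, is bounded. $\blacksquare$
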